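# A Nice Graph with a Distal Expansion Whose Mekler Group Has None

## 1. Theorem A: distal expansions do not pass to Mekler groups

**Theorem A.** There is an infinite nice graph $\mathcal C_2$ such that

1. $\mathcal C_2$ admits a distal expansion;
2. for every odd prime $p$, the Mekler group $\mathsf M(\mathcal C_2)$ admits no distal expansion. Moreover, no group elementarily equivalent to $\mathsf M(\mathcal C_2)$ is interpretable in any structure with distal theory.

More generally, for every prime $\ell$ there is an infinite nice graph $\mathcal C_\ell$ with a distal expansion such that (2) holds for $\mathcal C_\ell$ and all odd primes $p\neq \ell$.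

Here is what the words mean; precise definitions follow in Sections 2 and 3. Fix an odd prime $p$. A nice graph is a graph without short cycles in which vertices can be told apart by their neighbours. Its Mekler group $\mathsf M(\mathcal C)$ is generated by the vertices, is nilpotent of class 2 and exponent $p$, and two vertices commute exactly when they are joined by an edge or equal. A structure *admits a distal expansion* if one can add relations and functions to it so that the resulting theory is distal. Distality is a strengthening of NIP, satisfied for example by dense linear orders.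

Boissonneau, Papadopoulos and Touchard ("Mekler's Construction and Murphy's Law for 2-Nilpotent Groups", arXiv:2403.20270, 2024) ask: if a nice graph $\mathcal C$ admits a distal expansion, does $\mathsf M(\mathcal C)$ admit one? Theorem A answers no, for every odd $p$, with a single graph $\mathcal C_2$. It is known that $\mathrm{Th}(\mathsf M(\mathcal C))$ itself is never distal for infinite nice $\mathcal C$, but that does not settle the question, as Section 3 will show by small examples. Part (2) is a statement about all possible expansions at once, and its second sentence is the stronger form: every structure interprets its reducts, so an expansion of $\mathsf M(\mathcal C_2)$ is a special case of a structure interpreting a group elementarily equivalent to $\mathsf M(\mathcal C_2)$.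

The obstruction does not mention groups of class 2 at all. It is the following.

**Theorem B.** Let $p\ne\ell$ be primes. Suppose that in a structure $\mathcal M$ there are interpretable (with parameters) an $\mathbb F_p$-vector space $U$, an infinite elementary abelian $\ell$-group $E$, and a definable family $(L_a)_{a\in E}$ of one-dimensional subspaces of $U$ which is independent (the sum $\sum_a L_a$ is direct). Then $\mathrm{Th}(\mathcal M)$ is not distal.

So two characteristics are made to clash: a group of exponent $\ell$ indexes independent lines in a space of characteristic $p$. Sections 2–6 build $\mathcal C_\ell$, show that it has a distal expansion, and deduce Theorem A from Theorem B. Sections 7–10 prove Theorem B.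

## 2. Nice graphs and their Mekler groups, on the two-way infinite path

**Definition.** A graph $\mathcal C=(V,R)$, with $R$ symmetric and irreflexive, is *nice* if it has at least two vertices, contains no triangles and no squares (cycles of length 3 or 4), and for any two distinct vertices $a\ne b$ there is a vertex $c\notin\{a,b\}$ adjacent to $a$ but not to $b$.

**Lemma 2.1.** A graph with at least two vertices and without triangles and squares is nice if and only if every vertex has degree at least $2$. If $\mathcal C$ is nice and infinite, no vertex is adjacent to all others.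

*Proof.* Let $\mathcal C$ be nice and $a$ a vertex. Applying the last condition to $a$ and any other vertex gives a neighbour $c$ of $a$. Applying it to $(a,c)$ gives a neighbour of $a$ different from $c$.

Conversely, let all degrees be at least $2$ and $a\neq b$. If $a\,R\,b$, take a neighbour $c\ne b$ of $a$; it is not adjacent to $b$, since there are no triangles. If $a,b$ are not adjacent, at most one neighbour of $a$ is adjacent to $b$, since two of them would give a square. So $a$ has a neighbour $c$ not adjacent to $b$, and $c\neq b$ because $b$ is not a neighbour of $a$.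

For the last claim, if $v$ were adjacent to all others, then by triangle-freeness there would be no edges among the others, and they would have degree $1$. $\square$

For example, a cycle of length at least $5$ is nice, and so is the two-way infinite path with vertices $v_n$ ($n\in\mathbb Z$) and edges $v_n - v_{n+1}$. From now on nice graphs are infinite.

**Definition.** The Mekler group $\mathsf M(\mathcal C)$ is the quotient of the free nilpotent group $F$ of class $2$ and exponent $p$ freely generated by $V$ by the normal subgroup generated by all $[a,b]$ with $a\,R\,b$. It is a pure group, in the language $(\cdot,{}^{-1},1)$.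

To compute in it we need a concrete picture of $F$. Let $U_V$ be the $\mathbb F_p$-space with basis $V$, and put on $F_0=U_V\times\Lambda^2U_V$ the product
$$(x,\alpha)(y,\beta)=\bigl(x+y,\ \alpha+\beta+\tfrac12\,x\wedge y\bigr),$$
which makes sense because $p$ is odd. It is associative since $\wedge$ is bilinear; the inverse of $(x,\alpha)$ is $(-x,-\alpha)$; one has $(x,\alpha)^n=(nx,n\alpha)$ and $[(x,\alpha),(y,\beta)]=(0,x\wedge y)$. So $F_0$ has class $2$ and exponent $p$, and it is generated by the $(v,0)$, whose commutators are the $(0,u\wedge v)$. This gives a surjection $F\to F_0$. In $F$, the quotient $F/F'$ is spanned by $V$ over $\mathbb F_p$, and $F'$ is central and spanned by the $[u,v]$, one for each unordered pair. If $g\in F$ maps to $1$, then the image of $g$ in $U_V$ is zero, so $g\in F'$. Then $g$ is a product of powers $[u,v]^{c_{uv}}$, and $\sum c_{uv}\,u\wedge v=0$ forces all $c_{uv}=0$. Hence $F\cong F_0$: the space $F/F'$ has basis $V$, and $F'$ is central with basis the $[u,v]$ for unordered pairs $u\ne v$.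

Put $G=\mathsf M(\mathcal C)$. The subgroup we divide by lies in the central subgroup $F'$, so it is the span of the $[a,b]$ with $a\,R\,b$. Therefore $G/G'$ is the $\mathbb F_p$-space with basis $V$, and $G'$ is central with basis the $[u,v]$ for non-adjacent pairs $u\ne v$. If $g,h\in G$ have images $\bar g=\sum g_vv$ and $\bar h=\sum h_vv$ in $G/G'$, then $[g,h]$ has coordinate $g_uh_v-g_vh_u$ at $[u,v]$, so
$$[g,h]=1\iff g_uh_v=g_vh_u\ \text{ for all non-adjacent } u\ne v. \tag{1}$$

The centre is $Z:=Z(G)=G'$. Indeed $G'$ is central, and if $g\notin G'$, say $g_v\neq0$, choose by Lemma 2.1 a vertex $u\ne v$ not adjacent to $v$. Then $[g,u]\ne1$ by (1).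

**Example 2.2.** Let $\mathcal C$ be the two-way infinite path. By (1), if $g_m\ne0$ and $g_n=0$, then $h\in C(g)$ with $h_n\ne0$ forces $n$ to be adjacent to $m$. This gives all centralizers of the following elements by hand.

* $g=v_0$: $C(g)/Z=\langle v_{-1},v_0,v_1\rangle$, of size $p^3$.
* $g=v_0v_1$: no vertex is adjacent to both $v_0$ and $v_1$, so $C(g)/Z=\langle v_0,v_1\rangle$, of size $p^2$.
* $g=v_{-1}v_1$: only $v_0$ is adjacent to both, and $v_{-1},v_1$ are non-adjacent, so (1) forces $h_{-1}=h_1$. Hence $C(g)/Z=\langle\bar g,v_0\rangle$, of size $p^2$.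
* $g=v_0v_3$: no vertex is adjacent to both, and $h_0=h_3$, so $C(g)/Z=\langle\bar g\rangle$, of size $p$.

Only powers of single vertices, modulo $Z$, have centralizers of size more than $p^2$ here. Section 6 shows that this is general, and so the graph can be read off the group.

## 3. Distality and VC-dimension; a non-distal theory with a distal expansion

"Formula" and "definable" refer to $\mathcal M^{eq}$, with parameters allowed. Finitely many formulas $\kappa_1(x;z),\dots,\kappa_N(x;z)$ are coded into one as $\bigvee_j(u_j=u_0\wedge\kappa_j(x;z))$ with extra parameters $u_0,\dots,u_N$, exactly one $u_j$ $(j\ge1)$ being equal to $u_0$.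

A family of sets *shatters* a finite set $B$ if every subset of $B$ is the trace on $B$ of a member. The VC-dimension of the family is the largest size of a shattered set. We use these facts.

* **Fact 1** (Simon, *Distal and non-distal NIP theories*, 2013; *A Guide to NIP Theories*, Ch. 9). $T$ is distal iff it is NIP and: whenever $I_1+a+I_2$ is indiscernible (finite tuples, $I_1,I_2$ infinite without endpoints) and $I_1+I_2$ is indiscernible over $B$, then $I_1+a+I_2$ is indiscernible over $B$.
* **Fact 2** (Chernikov–Simon, *Externally definable sets and dependent pairs II*, Thm 21). If $T$ is distal, then for every $\varphi(x;y)$ there are $k$ and $\theta(x;z_1,\dots,z_k)$ such that for every finite set $B$ of $y$-tuples with $|B|\ge2$ and every $a$ there is $c\in B^k$ with $\models\theta(a;c)$ and $\theta(x;c)\vdash\mathrm{tp}_\varphi(a/B)$.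
* **Fact 3.** Consider a family of subsets of a finite set with VC-dimension $\le d$, a probability measure on the set, and $\varepsilon>0$. There is a set of size bounded in terms of $d,\varepsilon$ meeting every member of measure $>\varepsilon$, an *$\varepsilon$-net* (Haussler–Welzl). There is a multiset of a fixed size $m(d,\varepsilon)$ in which the frequency of each member differs from its measure by at most $\varepsilon$, an *$\varepsilon$-approximation* (Vapnik–Chervonenkis). For the uniform measure, a subfamily whose distinct members $S,S'$ have symmetric difference of measure $>\varepsilon$ has at most $N(d,\varepsilon)$ members (Haussler).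
* **Fact 4.** $T$ is NIP iff every formula $\varphi(x;y)$ with $|x|=1$ is NIP. If $T$ is NIP, every formula of $T^{eq}$ defines, in every partition of its variables, a family of finite VC-dimension.

Fact 1 is checked by the same reduction each time.

**Reduction 3.1.** *To verify the second half of Fact 1, it suffices to treat a single element $B=\{b\}$ and to show the following.* Let $\bar i\subset I_1$, $\bar j\subset I_2$ be finite, and put $J_1=\{x\in I_1:x>\bar i\}$, $J_2=\{x\in I_2:x<\bar j\}$, $J=J_1+a+J_2$, $J'=J_1+J_2$. Then $(\bar i,a,\bar j)$ and $(\bar i,x,\bar j)$ have the same type over $b$, for $x\in J'$.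

Clearly $B$ may be taken finite. If $I_1+a+I_2$ is already indiscernible over $b_1,\dots,b_k$, apply the single-element case to the indiscernible sequence of tuples $(x,b_1,\dots,b_k)$ and to $b_{k+1}$. So one element suffices. An increasing tuple through $a$ is of the form $(\bar i,a,\bar j)$, and $(\bar i,x,\bar j)$ is an increasing tuple from $I_1+I_2$; so the displayed condition gives indiscernibility over $b$. Note that $J_1$ and $J_2$ are infinite, that $J$ is indiscernible over $\bar i\bar j$, and that $J'$ is indiscernible over $b\bar i\bar j$.

**Example 3.2 (dense linear orders are distal).** By quantifier elimination and Fact 4 the theory is NIP, since the sets $\{x<t\}$ are nested and points are harmless. In Reduction 3.1, the only atomic formulas that relate $b$ to $x$ compare $b$ with a coordinate $x_k$. The truth values of $x_k<b$, $x_k=b$, $x_k>b$ are constant on $J'$, and $x\mapsto x_k$ is constant or strictly monotone on $J$. If it is constant, $a_k$ equals the common value. If it is increasing, then $x_k=b$ on $J'$ is impossible; if $x_k<b$ on $J'$, take $x\in J_2$ and get $a_k<x_k<b$; if $x_k>b$ on $J'$, take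 $x\in J_1$ and get $a_k>x_k>b$. If it is decreasing, exchange $J_1$ and $J_2$.

The first idea for proving that $\mathsf M(\mathcal C)$ has no distal expansion is to look for a sequence in the group that witnesses non-distality. A distal theory has no non-constant totally indiscernible sequence, so such a sequence would be a good witness for the pure group. But an expansion can destroy it. A pure infinite set is totally indiscernible, hence not distal; yet a countably infinite set expands to a dense linear order. Likewise a basis of a pure infinite $\mathbb F_p$-space is totally indiscernible (every permutation of it extends to an automorphism), yet Section 4 gives the countably infinite $\mathbb F_p$-space a distal expansion. So in Theorem B both ingredients, an infinite $\mathbb F_p$-space and an infinite elementary abelian $\ell$-group, can be distal when taken alone. An obstruction must survive arbitrary expansion, so we need a consequence of distality about uniformly definable families and finite sets. That is what Fact 2 is for.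

Two permanence properties are needed.

**Lemma 3.3.** (a) Naming constants preserves distality. (b) If $T$ is distal and $D$ is a $\emptyset$-definable set of a model, then $D$ with all relations on it that are $\emptyset$-definable in the model has a distal theory.

*Proof.* NIP is clearly preserved in both cases. (a) If $I_1+a+I_2$ is indiscernible in the language with constants $e$ and $I_1+I_2$ is indiscernible over $Be$, then Fact 1 for $T$ says that $I_1+a+I_2$ is indiscernible over $Be$. (b) In a monster model of $T$, the set $D$ with its induced structure is a monster model of the theory in question. For sequences and parameter sets from $D$, indiscernibility in the induced structure and in the big model coincide. So Fact 1 passes to the induced structure. $\square$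

Finally, three tools for counting. For a finite set $W$ and $S,S'\subseteq W$ put $\delta(S,S')=|S\triangle S'|/|W|$. If $W$ is a group, $\delta$ is translation invariant. A family is *$\varepsilon$-separated* if distinct members have $\delta>\varepsilon$.

**Centres.** If a family on $W$ has VC-dimension $\le d$, a maximal $\varepsilon$-separated subfamily has at most $N(d,\varepsilon)$ members, and every member of the family is within $\varepsilon$ of one of them. We call them centres.

**Split cosets.** Let $W$ be an elementary abelian $\ell$-group, $0\neq z\in W$, $S\subseteq W$. Say that a coset $K$ of $\langle z\rangle$ is *split* by $S$ if $\emptyset\ne S\cap K\ne K$. Then $S\cap K$ is not invariant under adding $z$, and since $S\cap K$ and $(S\cap K)+z$ have the same size, they differ in at least two elements. Hence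
$$\#\{\text{cosets of }\langle z\rangle\text{ split by }S\}\ \le\ \tfrac12\,\delta(S,S+z)\,|W|. \tag{2}$$

**Attached parameters.** Let $\kappa(b,w;u)$ be a formula for which the family $\{(b,w):\kappa(b,w;u)\}_u$ has VC-dimension $\le d$, and let $b\mapsto w(b)$ be any function on a set $X$, definable or not. Then $\bigl\{\{b\in X:\kappa(b,w(b);u)\}\bigr\}_u$ has VC-dimension $\le d$: if it shatters $\{b_1,\dots,b_k\}$, then $\kappa$ shatters the $k$ distinct pairs $(b_j,w(b_j))$. This will let us use NIP on functions that are not definable.

## 4. Valued $\mathbb F_\ell$-vector spaces are distal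

This section supplies the distal structure from which the expansion of $\mathcal C_\ell$ will be made. Fix a prime $\ell$. Let $T_\ell$ be the theory of $\mathbb F_\ell$-vector spaces $H$ with a valuation $v:H\to\Gamma\cup\{\infty\}$, presented in one sort by the relation $v(x)\le v(y)$, with the axioms:

* $v(x)=\infty\iff x=0$; $v(x+y)\ge\min(v(x),v(y))$; $v(\zeta x)=v(x)$ for $\zeta\in\mathbb F_\ell^\times$;
* $v$ is onto $\Gamma\cup\{\infty\}$, and $\Gamma$ is a nonempty dense linear order without endpoints;
* if $v(x)=v(y)<\infty$, then $v(x-\zeta y)>v(x)$ for some $\zeta\in\mathbb F_\ell^\times$.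

The last axiom says that $H_{\ge\gamma}/H_{>\gamma}$ has exactly $\ell$ elements for every $\gamma\in\Gamma$. A model is $\bigoplus_{q\in\mathbb Q}\mathbb F_\ell$ with $v(f)=\min\operatorname{supp}f$. Recall that $v(x+y)=\min(v(x),v(y))$ if $v(x)\ne v(y)$.

**Step 1: quantifier elimination.** The purpose is to reduce all types to a few atomic formulas. Let $\sigma:A\to A'$ be an isomorphism of finite subspaces of models $H,H'$, and let $b\in H\setminus A$. Choose $a_0\in A$ with $\gamma=v(b-a_0)$ maximal; $\gamma<\infty$. Then $\gamma\ne v(a)$ for all $a\in A\setminus0$, for otherwise $v(b-a_0-\zeta a)>\gamma$ for some $\zeta$. By density and lack of endpoints, choose $b''\in H'$ with $v(b'')<\infty$ in the corresponding cut of $v(A'\setminus0)$, and put $b'=\sigma(a_0)+b''$. For $\zeta\ne0$ and $a\in A$ we have $v(\zeta(b-a_0)+a)=\min(\gamma,v(a))$, and similarly in $H'$. So $b'\notin A'$ and $\sigma$ extends by $b\mapsto b'$. By back-and-forth, starting from the zero subspaces, $T_\ell$ is complete and has quantifier elimination.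

**Step 2: the atomic formulas in one variable $b$.** Let $t,t',s$ be terms in the other variables. Scaling $b$ away, an atomic formula involving $b$ is an equation $b=t$ or a comparison of $v(b-t)$ with some $v(b-t')$ or $v(s)$. We claim that, up to Boolean combinations and formulas not involving $b$, only $b=t$ and $v(b-t)>v(s)$ are needed. First,
$$v(b-t)>v(b-t')\iff v(b-t)>v(t-t').$$
If the left side holds, then $v(t-t')=v((b-t')-(b-t))=v(b-t')<v(b-t)$; if the right side holds, then $v(b-t')=v((b-t)+(t-t'))=v(t-t')<v(b-t)$. Second,
$$v(s)\le v(b-t)\iff(s=0\wedge b=t)\vee\Bigl(s\ne0\wedge\bigvee_{\zeta\in\mathbb F_\ell}v(b-t-\zeta s)>v(s)\Bigr),$$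
where for $s\neq0$ the case $v(b-t)=v(s)$ is the last axiom, the case $v(b-t)>v(s)$ is $\zeta=0$, and conversely $v(b-t-\zeta s)>v(s)$ gives $v(b-t)\ge v(s)$.

The sets defined by $b=t$ and $v(b-t)>v(s)$ are points, balls or empty, and any two of them are nested or disjoint. Such a family has VC-dimension $\le2$: to shatter $\{1,2,3\}$ it would need members with traces $\{1,2\}$ and $\{2,3\}$, which are neither nested nor disjoint. So $T_\ell$ is NIP by Fact 4.

**Proposition 4.1.** $T_\ell$ is distal.

*Proof.* We use Reduction 3.1 and its notation. Formulas not involving $b$ agree on $(\bar i,a,\bar j)$ and $(\bar i,x,\bar j)$. So we must show that each formula $b=t_x$ or $v(b-t_x)>v(s_x)$, where $t_x=t(\bar i,x,\bar j)$ and $s_x=s(\bar i,x,\bar j)$ are terms, has the same truth value at $x=a$ as at all $x\in J'$. Write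
$$w(x,y)=v(t_x-t_y),\qquad u(x)=v(b-t_x),\qquad \sigma(x)=v(s_x).$$
Statements about $w$ and $\sigma$ transfer along $J$, by indiscernibility over $\bar i\bar j$; statements involving $u$ transfer only along $J'$.

**Step 3: $a$ is not closer to $b$ than all of $J'$.** *Claim: it is impossible that $u(x)<u(a)$ for all $x\in J'$.* Suppose it holds. Then $w(x,a)=u(x)<\infty$ for $x\in J'$. By indiscernibility over $b\bar i\bar j$, $u$ is constant or strictly monotone on $J'$.

* *$u$ constant $=\gamma$.* For $x\in J_1$, $y\in J_2$ we get $w(x,a)=w(a,y)$, so $w(x_1,x_2)=w(x_2,x_3)$ for all $x_1<x_2<x_3$ in $J$. Hence $w(x_1,x_2)=w(x_2,a)=\gamma$ for all $x_1<x_2$ in $J_1$. So infinitely many elements $t_x$ have pairwise differences of valuation exactly $\gamma$, which is impossible because $|H_{\ge\gamma}/H_{>\gamma}|=\ell$.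
* *$u$ increasing.* For $x\in J_1$, $y\in J_2$: $w(x,a)=u(x)<u(y)=w(a,y)$, so $w(x,y)=w(x,a)$. By indiscernibility $w(x_1,x_2)=w(x_1,x_3)$ for all $x_1<x_2<x_3$ in $J$. So for $y<y'$ in $J_2$, $u(y)=w(a,y)=w(a,y')=u(y')$, a contradiction.
* *$u$ decreasing.* For $x\in J_1$, $y\in J_2$: $w(a,y)=u(y)<u(x)=w(x,a)$, so $w(x,y)=w(a,y)$. Hence $w(x_1,x_3)=w(x_2,x_3)$ for all $x_1<x_2<x_3$ in $J$. For $x_1<x_2$ in $J_1$ this gives $u(x_1)=w(x_1,a)=w(x_2,a)=u(x_2)$, a contradiction.

**Step 4: the formula $b=t_x$.** If it is true on $J'$, then $x\mapsto t_x$ is constant on $J'$, hence on $J$, and $b=t_a$. If it is false on $J'$ but $b=t_a$, then $u(a)=\infty>u(x)$ for all $x\in J'$, contradicting Step 3.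

**Step 5: the formula $u(x)>\sigma(x)$.** By indiscernibility $\sigma$ is constant or strictly monotone on $J$.

Suppose the formula is true on $J'$. For $x<y$ in $J'$ we have $w(x,y)\ge\min(u(x),u(y))>\min(\sigma(x),\sigma(y))$, hence $w(x,y)>\min(\sigma(x),\sigma(y))$ for all $x<y$ in $J$. If $\sigma$ is constant or increasing, take $y\in J_2$: $w(a,y)>\sigma(a)$ and $u(y)>\sigma(y)\ge\sigma(a)$ give $u(a)>\sigma(a)$. If $\sigma$ is decreasing, take $x\in J_1$: $w(x,a)>\sigma(a)$ and $u(x)>\sigma(x)>\sigma(a)$ give $u(a)>\sigma(a)$.

Suppose it is false on $J'$ but $u(a)>\sigma(a)$. If $\sigma$ is constant or increasing, then for $x\in J_1$ we have $u(x)\le\sigma(x)\le\sigma(a)<u(a)$, so $w(x,a)=u(x)\le\sigma(x)$. By indiscernibility $w(x,y)\le\sigma(x)$ for all $x<y$ in $J$. So for $y\in J_2$, $w(a,y)\le\sigma(a)<u(a)$, whence $u(y)=w(a,y)<u(a)$. Thus $u<u(a)$ on $J'$, contradicting Step 3. If $\sigma$ is decreasing, then for $y\in J_2$ we have $u(y)\le\sigma(y)<\sigma(a)<u(a)$, so $w(a,y)=u(y)\le\sigma(y)$. Hence $w(x,y)\le\sigma(y)$ for all $x<y$ in $J$. So for $x\in J_1$, $w(x,a)\le\sigma(a)<u(a)$ and $u(x)=w(x,a)<u(a)$.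 Again $u<u(a)$ on $J'$, a contradiction. $\square$

## 5. The graph $\mathcal C_\ell$: addition coded by paths of lengths 2, 3, 4

We now want a nice graph in which an infinite elementary abelian $\ell$-group is definable on a set of vertices. Let $E_0=\mathbb F_\ell^{(\omega)}$. The vertices of $\mathcal C_\ell$ are $x_a$ $(a\in E_0)$ and, for each $(a,b)\in E_0^2$, vertices $m,s,t_1,t_2,u_1,u_2,u_3$ (indexed by $(a,b)$). The edges form the paths
$$m-s-x_a,\qquad m-t_1-t_2-x_b,\qquad m-u_1-u_2-u_3-x_{a+b}.$$

**Niceness.** $\mathcal C_\ell$ arises from a bipartite multigraph, with sides $\{x_a\}$ and $\{m_{a,b}\}$ and three edges at each $m_{a,b}$, by replacing these edges with paths of lengths $2,3,4$. A cycle using two parallel multigraph edges has length at least $2+3=5$. Any other cycle uses at least $4$ multigraph edges and has length at least $8$. So there are no triangles or squares. The vertex $x_a$ has infinite degree, $m$ has degree $3$, the others have degree $2$. By Lemma 2.1, $\mathcal C_\ell$ is nice.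

**Definability of the addition.** The set $\{x_a\}$ is defined by "at least $4$ neighbours". On it, $a+b=c$ is defined by: there are $m$ of degree $3$ and distinct $s,t_1,t_2,u_1,u_2,u_3$ of degree $2$ forming paths $m-s-x_a$, $m-t_1-t_2-x_b$, $m-u_1-u_2-u_3-x_c$. Indeed the vertices of degree $3$ are exactly the $m_{a,b}$. A path from $m_{a,b}$ through distinct vertices of degree $2$ to a vertex of degree at least $4$ runs along one whole branch, and the three branches are distinguished by their lengths.

**Proposition 5.1.** $\mathcal C_\ell$ admits a distal expansion.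

*Proof.* $E_0$ is a countably infinite $\mathbb F_\ell$-space, so it carries a valuation making it a model $H$ of $T_\ell$. Fix $e\in E_0\setminus0$. There are $8$ kinds of vertices $x,m,s,t_1,t_2,u_1,u_2,u_3$; give them the $8$ tags in $\{0,e\}^3$. Code $x_a$ by $(a,0)$ with its tag, and the other vertices by $(a,b)$ with their tags. Thus $\mathcal C_\ell$ is isomorphic to a graph definable in $(H,e)$ on a definable subset of $H^5$. Expand $\mathcal C_\ell$ by all relations on it that are $\emptyset$-definable in $(H,e)$. By Proposition 4.1 and Lemma 3.3(a), $\mathrm{Th}(H,e)$ is distal; by Lemma 3.3(b), so is the theory of the expansion. $\square$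

This proves (1) of Theorem A, for every $\ell$.

## 6. Reading the graph off the group: Theorem B implies Theorem A

Let $\mathcal C$ be infinite and nice, $G=\mathsf M(\mathcal C)$, $Z=Z(G)=G'$. Write $N(v)$ for the set of neighbours of $v$. The next lemma is the general form of what Example 2.2 showed.

**Lemma 6.1.** For $g\in G\setminus Z$: $|C(g)/Z|>p^2$ if and only if $g\in\langle v\rangle Z$ for some $v\in V$.

*Proof.* If $g\in\langle v\rangle Z\setminus Z$, then $C(g)=C(v)$, and $C(v)/Z$ contains $v$ and $N(v)$. Since $v$ has degree at least $2$, it has dimension at least $3$.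

Conversely, let $g\notin Z$ lie in no $\langle v\rangle Z$, i.e. $|\operatorname{supp}\bar g|\ge2$. Let $h\in C(g)$ with $\bar g,\bar h$ independent; if there is no such $h$, then $|C(g)/Z|=p$ and we are done. Let $S=\{v:(g_v,h_v)\ne(0,0)\}$. By (1), vertices of $S$ whose vectors $(g_v,h_v)\in\mathbb F_p^2$ are non-proportional are adjacent. Sort $S$ into proportionality classes. There are at least two, since $\bar g,\bar h$ are independent, and at most two, since there are no triangles. One class is a singleton $\{c\}$, since two vertices in each class would give a square; the other class is contained in $N(c)$. A suitable linear combination of $\bar g,\bar h$ vanishes on the second class and is then a nonzero multiple of $c$. So $c\in\langle\bar g,\bar h\rangle$. As $|\operatorname{supp}\bar g|\ge2$, $\bar g$ and $c$ are independent, hence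
$$\bar h\in\langle\bar g,c\rangle,\qquad \operatorname{supp}\bar g\subseteq\{c\}\cup N(c).$$
Choose one such $c$ for each $h$. If only one $c$ arises from all $h$, then $C(g)/Z\subseteq\langle\bar g,c\rangle$. If $c'\ne c$ also arises from some $h'$, then
$$\operatorname{supp}\bar g\subseteq(\{c\}\cup N(c))\cap(\{c'\}\cup N(c')).$$
If $c,c'$ are non-adjacent, this intersection is $N(c)\cap N(c')$, which has at most one element as there are no squares; a contradiction. If they are adjacent, it equals $\{c,c'\}$ as there are no triangles. So $\operatorname{supp}\bar g=\{c,c'\}$ and $\langle\bar g,c\rangle=\langle c,c'\rangle=\langle\bar g,c'\rangle$. A third $c''$ would give $\operatorname{supp}\bar g=\{c,c''\}$ in the same way, so $c''=c'$. In all cases $|C(g)/Z|\le p^2$. $\square$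

**Theorem B implies Theorem A.** The set $X$ of $g\notin Z$ with $|C(g)/Z|>p^2$ is definable. On it, $g\sim h$ iff $\langle g\rangle Z=\langle h\rangle Z$ is a definable equivalence relation. By Lemma 6.1 and (1), the quotient $X/{\sim}$ with the relation "not equivalent and commuting" is isomorphic to $\mathcal C$. The vertex $v$ corresponds to the line $L_v=\langle v\rangle Z/Z$ in $U:=G/Z$, and these lines are independent, because $V$ is a basis of $G/G'=U$. For $\mathcal C=\mathcal C_\ell$, Section 5 gives a definable infinite elementary abelian $\ell$-group $E=\{x_a\}$ of vertices, and with it the definable independent family $(L_a)_{a\in E}$.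

All these properties are expressed by first-order sentences about $G$: $U$ is elementary abelian of exponent $p$; $E$ is an elementary abelian $\ell$-group with at least $n$ elements, for each $n$; each $L_a$ is a line; any $n$ distinct lines are independent, for each $n$. So they hold in every $G\equiv\mathsf M(\mathcal C_\ell)$. If such a $G$ is interpretable in $\mathcal M$ (for example if $\mathcal M$ is an expansion of $\mathsf M(\mathcal C_\ell)$), then $\mathcal M$ satisfies the hypothesis of Theorem B for $p\ne\ell$, so $\mathrm{Th}(\mathcal M)$ is not distal. This is (2) of Theorem A. For $\ell=2$ it covers all odd $p$.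

It remains to prove Theorem B.

## 7. No NIP order on the vertices: the level lemma

Before proving that $\mathsf M(\mathcal C_\ell)$ has no distal expansion, let us try to build one. Section 4 suggests a valuation on $U=G/Z$. The natural choice is to order the vertices linearly and to let $v(\sum c_aa)$ be the least vertex $a$ with $c_a\ne0$. Each vertex line then gets its own value. With such a valuation, a linear order on $E$ becomes definable: compare the values of $L_a\setminus 0$ and $L_b\setminus 0$. This is where the attempt stops: no linear order on an infinite elementary abelian $\ell$-group is compatible with NIP. For $\ell=2$ this has a short proof.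

**Example 7.1 ($\ell=2$).** Let $W$ be a finite elementary abelian $2$-group with a linear order, and $T_z=\{b\in W:b<b+z\}$. For $z\ne0$ exactly one of $b$, $b+z$ lies in $T_z$, so $T_z+z=W\setminus T_z$ and $\delta(T_z,T_z+z)=1$. Suppose $\{T_z\}_z$ has VC-dimension $\le d$. With $\varepsilon=\frac19$, colour $z$ by a centre within $\varepsilon$ of $T_z$. If $|W|$ is at least the Ramsey number for triangles with $N(d,\varepsilon)$ colours, then colouring a pair of elements by the colour of their difference gives a monochromatic triangle: nonzero $x,y,s=x-y$ of one colour. Then $T_x,T_y,T_s$ are pairwise within $2\varepsilon$, and so are their complements, in particular $\delta(T_x+x,T_y+y)\le2\varepsilon$. Hence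
$$\delta(T_x+x,T_x+y)\le\delta(T_x+x,T_y+y)+\delta(T_y+y,T_x+y)\le4\varepsilon .$$
Translating by $-y$, $\delta(T_x+s,T_x)\le4\varepsilon$, and so $\delta(T_s,T_s+s)\le2\varepsilon+4\varepsilon+2\varepsilon=8\varepsilon<1$, a contradiction. So $|W|$ is bounded in terms of $d$.

The trick to notice is that two translates with different shifts $x,y$ of nearly the same set combine to a small translate-difference with shift $x-y$. The following lemma is the general version: $\ell$ is arbitrary, the order is replaced by a map $\tau$ to a linear order, and the domain is a large subset. The conclusion is that many elements share a level.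

**Lemma 7.2 (level lemma).** For $\ell$ prime, $d\in\mathbb N$, $\rho>0$ there is $\rho'>0$ such that the following holds. Let $W$ be a finite elementary abelian $\ell$-group, $X\subseteq W$ with $|X|\ge\rho|W|$, and $\tau$ a map from $X$ to a linear order. For $z\in W$ let
$$T_z=\{b\in X:b+z\in X,\ \tau(b)<\tau(b+z)\}.$$
If the families $\{T_z\}_z$, $\{T_z+z\}_z$, $\{X+z\}_z$ have VC-dimension $\le d$, then some fibre of $\tau$ has at least $\rho'|W|$ elements.

*Proof.* Let $\varepsilon=\rho/(10\ell)$ and $N=N(d,\varepsilon)$. Fix centres for the three families, at most $N$ each. Colour $z$ by a centre within $\varepsilon$ of $T_z$ and one within $\varepsilon$ of $T_z+z$; there are at most $N^2$ colours. Give $v\in W$ an *$X$-colour*, a centre within $\varepsilon$ of $X+v$. Let $R$ be such that every colouring of the edges of the complete graph on $R$ vertices with $N^2$ colours has a monochromatic triangle, and let $q=N(R-1)+1$. Put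
$$B=\Bigl\{s\in W:\ \#\{b\in X:b+s\in X,\ \tau(b+s)=\tau(b)\}\ge\tfrac\rho2|W|\Bigr\}.$$
Then $0\in B$, and $B=-B$ (substitute $b+s$ for $b$).

**Step 1: among any $q$ distinct elements of $W$ there are $v\ne v'$ with $v-v'\in B$.** By pigeonhole choose $v_1,\dots,v_R$ among them with equal $X$-colour. Colour the pair $a<b$ of indices by the colour of $v_b-v_a$, and take a monochromatic triangle $a<b<c$. Let $x=v_c-v_a$, $y=v_c-v_b$, $s=v_b-v_a=x-y\ne0$. Then $T_x,T_y,T_s$ are pairwise at distance $\le2\varepsilon$, $\delta(T_x+x,T_y+y)\le2\varepsilon$, and $\delta(X,X+s)\le2\varepsilon$ because $X+v_a$ and $X+v_b$ share a centre. As in the example,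
$$\delta(T_x+x,T_x+y)\le\delta(T_x+x,T_y+y)+\delta(T_y+y,T_x+y)\le4\varepsilon,$$
i.e. $\delta(T_x+s,T_x)\le4\varepsilon$, and
$$\delta(T_s,T_s+s)\le\delta(T_s,T_x)+\delta(T_x,T_x+s)+\delta(T_x+s,T_s+s)\le8\varepsilon.$$
$T_s$ contains no coset of $\langle s\rangle$, for otherwise $\tau(b)<\tau(b+s)<\dots<\tau(b+\ell s)=\tau(b)$. So every coset meeting $T_s$ is split by $T_s$, and by (2) at most $4\varepsilon|W|$ cosets meet $T_s$. Also by (2), at most $\varepsilon|W|$ cosets are split by $X$. These cosets contain at most $5\ell\varepsilon|W|=\frac\rho2|W|$ elements. All other $b\in X$, at least $\frac\rho2|W|$ of them, lie in cosets $K\subseteq X$ disjoint from $T_s$. On such $K$, $\tau(b)\ge\tau(b+s)\ge\dots\ge\tau(b+\ell s)=\tau(b)$, so $\tau$ is constant on $K$. Hence $s\in B$.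

**Step 2: $B$ is large, and therefore so is a fibre.** Let $F\subseteq W$ be maximal with $v-v'\notin B$ for distinct $v,v'\in F$. By Step 1, $|F|<q$. By maximality and $0\in B=-B$ we have $W=F+B$, so $|B|\ge|W|/q$. Now
$$\sum_{s\in B}\#\{b\in X:b+s\in X,\ \tau(b+s)=\tau(b)\}\ \ge\ \tfrac\rho2|B||W|,$$
so some $b\in X$ has $\tau(b+s)=\tau(b)$ for at least $\frac\rho2|B|\ge\frac\rho{2q}|W|$ elements $s$. Take $\rho'=\rho/(2q)$. $\square$

**Remark 7.3.** If an infinite elementary abelian $\ell$-group $E$ and a linear order on it are definable in a NIP structure, apply the lemma to finite $W\le E$, $X=W$ and $\tau$ the identity. The families $\{b:b<b+z\}$, $\{b:b-z<b\}$ and $\{W\}$ have VC-dimension bounded independently of $W$, but fibres have one element. This is a contradiction for large $W$. So the attempt at the start of the section fails for every $\ell$.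

This rules out one kind of expansion. To rule out all of them we must find, in every distal expansion, something like a valuation on $U$, and then use the level lemma on it. The first task is the subject of the next section.

## 8. Distality forces uniformly definable complete flags

Throughout this section $\mathcal M$ has a distal theory and $U$ is an infinite $\mathbb F_p$-vector space interpretable in $\mathcal M$ ($p$ any prime). Parameters used in interpretations are named by constants, which is harmless by Lemma 3.3(a). We look for one formula that cuts out a complete flag on every finite subspace of $U$.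

**Example 8.1.** Let $U=H$ be a model of $T_p$ and $Y\le H$ a finite subspace. If $\gamma_1<\dots<\gamma_n$ are the values of $v$ on $Y\setminus0$, the sets $Y_i=\{y\in Y:v(y)\ge\gamma_{i+1}\}$ for $i<n$, and $Y_n=0$, form a flag. Each $Y_i/Y_{i+1}$ is nonzero and embeds in $H_{\ge\gamma}/H_{>\gamma}$ with $\gamma=\gamma_{i+1}$, so it has order $p$. All $Y_i$ are traces of the one formula $v(x)\ge v(w)$.

In three steps we show that every distal $\mathcal M$ behaves like this. First we cut finite sets into balanced parts.

**Lemma 8.2.** There is a formula $\psi(x;z)$, $x$ in $U$, such that for each finite $A\subseteq U$ with $|A|\ge4$ there is $c$ with $\frac14|A|\le|\psi(A;c)|\le\frac12|A|$.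

*Proof.* Let $\pi:\tilde U\to U$ be the definable surjection from a definable set of real tuples. Apply Fact 2 to the formula $x',y'\in\tilde U\wedge\pi x'=\pi y'$, obtaining $k$ and $\theta'(x';\bar z)$. Put $\theta(x;\bar z):=\exists x'\in\tilde U\,(\pi x'=x\wedge\theta'(x';\bar z))$ and $\Theta_c:=\theta(U;c)$. Let $B\subset U$ be finite, $|B|\ge2$, and $B'$ a set of lifts of $B$, one for each element. Applying Fact 2 to a lift of $a\in U$, we see that $a$ lies in some $\Theta_c$, $c\in B'^k$, such that for each $b\in B$ either all elements of $\Theta_c$ equal $b$, or none does. So $|\Theta_c|=1$ or $\Theta_c\cap B=\emptyset$; call such $c\in B'^k$ admissible. The admissible $\Theta_c$ cover $U$.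

By Fact 3 there is an $\varepsilon$-net $B\subseteq A$ with $\varepsilon=\frac14$ and $2\le|B|\le r$, where $r$ is a constant, meeting every $\Theta_c\cap A$ of size $>|A|/4$. If $c$ is admissible, either $|\Theta_c|=1\le|A|/4$, or $\Theta_c$ misses the net; so $|\Theta_c\cap A|\le|A|/4$. At most $r^k$ admissible $\Theta_c$ cover $A$. Add them one at a time until the union has at least $|A|/4$ elements of $A$; the union then has at most $|A|/2$ of them. Let $\psi$ be a disjunction of $r^k$ copies of $\theta$ with separate parameters (repetitions allowed). $\square$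

This is the only place in the proof of Theorem B where distality is used beyond NIP. The statement fails for a pure infinite $\mathbb F_p$-space: by quantifier elimination each $\psi(x;z)$ has a constant $k$ such that every $\psi(U;c)$ or its complement has at most $k$ elements, and for large $A$ no such set is balanced on $A$.

The second step turns a balanced set into a hyperplane by Fourier analysis.

**Lemma 8.3.** There is a formula $\kappa(x;c)$ such that every finite nonzero subspace $Y\le U$ has a hyperplane of the form $Y\cap\kappa(U;c)$ for some $c$.

*Proof.* If $\dim Y=1$ use $x=0$. Let $\dim Y\ge2$, so $|Y|\ge4$. Take $S=\psi(Y;c)$ from Lemma 8.2, $f=1_S$, $\alpha=|S|/|Y|\in[\frac14,\frac12]$, and $\hat f(\chi)=\mathbb E_{x\in Y}f(x)\overline{\chi(x)}$ for characters $\chi$ of $Y$. Parseval gives $\sum_\chi|\hat f(\chi)|^2=\alpha$, and $\hat f(1)=\alpha$, so $\sum_{\chi\ne1}|\hat f(\chi)|^2=\alpha-\alpha^2\ge\frac3{16}$.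

**Step 1: a large nontrivial Fourier coefficient.** The translates $S+h=\{x\in Y:\psi(x-h;c)\}$, $h\in Y$, form a family of VC-dimension bounded independently of $Y,c$. Let $\varepsilon=\frac3{16}$, let $N$ be the resulting bound from Fact 3, and let $B=\{h\in Y:\delta(S,S+h)\le\varepsilon\}$. Take centres $S+h_1,\dots,S+h_{N'}$, $N'\le N$, among the translates. Each $S+h$ is within $\varepsilon$ of some $S+h_i$, so $h-h_i\in B$. Thus $Y$ is covered by at most $N$ translates of $B$, and $|B|\ge|Y|/N$.

For $h\in B$, the function $1_S-1_{S+h}$ has Fourier coefficients $\hat f(\chi)(1-\overline{\chi(h)})$, so Parseval gives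
$$\sum_\chi|\hat f(\chi)|^2\bigl(2-2\operatorname{Re}\chi(h)\bigr)=\delta(S,S+h)\le\varepsilon.$$
Average over $B$ and put $\mu(\chi)=\mathbb E_{h\in B}\chi(h)$. Then $\sum_{\chi\ne1}|\hat f(\chi)|^2(1-\operatorname{Re}\mu(\chi))\le\frac3{32}$, hence
$$\sum_{\chi\ne1}|\hat f(\chi)|^2|\mu(\chi)|\ \ge\ \tfrac3{16}-\tfrac3{32}=\tfrac3{32}.$$
With $\gamma=\max_{\chi\ne1}|\hat f(\chi)|$, the left side is at most $\gamma\bigl(\sum|\hat f|^2\bigr)^{1/2}\bigl(\sum|\mu|^2\bigr)^{1/2}$ by Cauchy–Schwarz. Here $\sum|\hat f|^2=\alpha\le1$, and $\sum_\chi|\mu(\chi)|^2=|Y|/|B|\le N$, by Parseval for $1_B$. So some $\chi\ne1$ has $|\hat f(\chi)|\ge\gamma_0:=\frac3{32\sqrt N}$.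

**Step 2: the kernel of $\chi$ is definable on $Y$ by a formula of bounded complexity.** Substituting $y=x-t$, for $x\in Y$ we have
$$\mathbb E_{y\in Y}\chi(y)f(x-y)=\hat f(\chi)\chi(x).$$
Let $Y_\zeta=\chi^{-1}(\zeta)$ for $p$-th roots of unity $\zeta$; $|Y_\zeta|=|Y|/p$. Choose $0<\varepsilon_1<\frac12\gamma_0|1-e^{2\pi i/p}|$. By Fact 3, applied on each $Y_\zeta$ to the sets $\{y:\psi(x-y;c)\}$, $x\in Y$, there are a constant $m$ and $y_{\zeta,1},\dots,y_{\zeta,m}\in Y_\zeta$ with
$$\Bigl|\mathbb E_{y\in Y_\zeta}f(x-y)-\frac1m\sum_rf(x-y_{\zeta,r})\Bigr|\le\varepsilon_1\quad\text{for all }x\in Y.$$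
Since $\mathbb E_{y\in Y}\chi(y)f(x-y)=\frac1p\sum_\zeta\zeta\,\mathbb E_{y\in Y_\zeta}f(x-y)$, the number $\frac1p\sum_\zeta\zeta\,\frac1m\sum_rf(x-y_{\zeta,r})$ is within $\varepsilon_1$ of $\hat f(\chi)\chi(x)$. The $p$ possible values of $\hat f(\chi)\chi(x)$ are at mutual distance $\ge\gamma_0|1-e^{2\pi i/p}|>2\varepsilon_1$. So $\chi(x)$ is determined by the vector of truth values of the $\psi(x-y_{\zeta,r};c)$. Hence $\ker\chi$, a hyperplane of $Y$, is the trace on $Y$ of one of finitely many Boolean combinations of the $\psi(x-y_{\zeta,r};c)$, their number depending only on $p$ and $m$. Code these and $x=0$ into one formula. $\square$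

The third step iterates. Naive iteration gives $Y_i$ as an intersection of $i$ sets, with a formula growing with $i$. The point is to describe $Y_i$ by one formula instead: as the set of approximate periods of all sets $\kappa(\cdot\,;c)$, tested on a sample from $Y_i$.

**Proposition 8.4 (flags).** There is a formula $D(x;w)$ such that every finite subspace $Y\le U$ has a complete flag $Y=Y_0>Y_1>\dots>Y_n=0$, $|Y_i/Y_{i+1}|=p$, with $Y_i=Y\cap D(U;w_i)$ for suitable $w_i$.

*Proof.* By Lemma 8.3 choose $c_0,c_1,\dots$ with $Y_{i+1}=Y_i\cap\kappa(U;c_i)$ a hyperplane of $Y_i$, until $0$ is reached. The family of all sets $\{x\in Y_i:\kappa(x+y;c)\}$ ($y\in U$, $c$ arbitrary) has VC-dimension bounded independently of $Y,i$. So for a constant $m$ there are $x_1,\dots,x_m\in Y_i$ such that $\frac1m\#\{r:\kappa(x_r+y;c)\}$ differs from $\Pr_{x\in Y_i}[\kappa(x+y;c)]$ by less than $\frac14$ for all $y,c$. Define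
$$D(y;\bar x):\quad\forall c\ \Bigl(\bigl|\#\{r:\kappa(x_r+y;c)\}-\#\{r:\kappa(x_r;c)\}\bigr|\le\tfrac m2\Bigr),$$
a first-order formula, and $w_i=(x_1,\dots,x_m)$.

If $y\in Y_i$, then $\Pr_{x\in Y_i}[\kappa(x+y;c)]=\Pr_{x\in Y_i}[\kappa(x;c)]$ for all $c$, since $y$ translates $Y_i$ to itself. The two frequencies therefore differ by less than $\frac12$, and $D(y;w_i)$ holds.

If $y\in Y\setminus Y_i$, say $y\in Y_s\setminus Y_{s+1}$ with $s<i$, then each $x_r\in Y_i\le Y_{s+1}$ satisfies $\kappa(x_r;c_s)$, while $x_r+y\in Y_s\setminus Y_{s+1}$ does not satisfy $\kappa(\cdot\,;c_s)$. With $c=c_s$ the difference is $m>\frac m2$, so $D(y;w_i)$ fails. $\square$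

## 9. A common small displacement

One more tool about finite groups is needed. For a translation-closed family of bounded VC-dimension, some nonzero $z$ moves *all* members only slightly.

**Lemma 9.1.** For $d\in\mathbb N$ and $\eta_1,\eta_2>0$ there is $K_0$ such that the following holds. Let $W$ be a finite abelian group with $|W|>K_0$, and let $\mathcal F_1,\mathcal F_2$ be families of subsets of $W$, closed under translation by $W$ and of VC-dimension $\le d$. Then there is $z\in W\setminus0$ with $\delta(S,S+z)\le\eta_i$ for all $S\in\mathcal F_i$, $i=1,2$.

*Proof.* Let $\varepsilon_i=\eta_i/4$ and $N_i=N(d,\varepsilon_i)$, and fix centres for $\mathcal F_i$ with respect to $\varepsilon_i$; there are at most $N_i$. For $v\in W$ and each centre $S$ of $\mathcal F_i$, the set $S+v$ lies in $\mathcal F_i$; choose a centre within $\varepsilon_i$ of it. Colour $v$ by all these choices. There are at most $K_0:=N_1^{N_1}N_2^{N_2}$ colours, so some $v\ne v'$ have the same colour. Put $z=v-v'$. For each centre $S$ of $\mathcal F_i$ we get $\delta(S,S+z)=\delta(S+v',S+v)\le2\varepsilon_i$. For arbitrary $S\in\mathcal F_i$ choose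 a centre $S'$ with $\delta(S,S')\le\varepsilon_i$; then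
$$\delta(S,S+z)\le\delta(S,S')+\delta(S',S'+z)+\delta(S'+z,S+z)\le4\varepsilon_i=\eta_i.\qquad\square$$

## 10. Proof of Theorem B: telescoping around a coset of order $\ell$

Suppose $\mathrm{Th}(\mathcal M)$ is distal, with $U,E,(L_a)$ as in Theorem B; $U$ is infinite since it contains infinitely many independent lines. Let $D(x;w)$ be as in Proposition 8.4. Let $d$ bound the VC-dimensions of the finitely many formula-defined families used below. All constants $d,\rho_1,\rho_2,\dots$ are independent of $W$ (and of $z$). Let $W\le E$ be a finite subgroup, of size to be chosen large. Let $Y=\bigoplus_{b\in W}L_b$, and let $Y_i=Y\cap D(U;w_i)$, $0\le i\le n$, be a flag as in Proposition 8.4.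

**Step 1: many lines on one level, and a uniform choice of a vector on each.** The flag gives each line a level, and the level lemma applies to it. For $b\in W$ let $\tau(b)=\max\{i:L_b\subseteq Y_i\}<n$. Take $X=W$ in Lemma 7.2. Then
$$T_z=\{b\in W:L_{b+z}\subseteq D(U;w_{\tau(b)+1})\},\qquad T_z+z=\{b\in W:L_{b-z}\not\subseteq D(U;w_{\tau(b)})\}.$$
Indeed $\tau(b)<\tau(b+z)$ means $L_{b+z}\subseteq Y_{\tau(b)+1}$, and $b\in T_z+z$ means $\tau(b-z)<\tau(b)$, i.e. $L_{b-z}\not\subseteq Y_{\tau(b)}$. The map $\tau$ is not definable, but by the attached-parameter observation, with the formulas $L_{b+z}\subseteq D(U;w)$ and $L_{b-z}\not\subseteq D(U;w)$, these families have VC-dimension $\le d$; and $\{X+z\}_z=\{W\}$. By Lemma 7.2 with $\rho=1$, there are a constant $\rho_1>0$ and an $i$ with $|Q|\ge\rho_1|W|$, where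
$$Q=\{b\in W:\tau(b)=i\}=\{b\in W:L_b\subseteq D(U;w_i),\ L_b\not\subseteq D(U;w_{i+1})\}.$$

One might hope that this is already contradictory, since the lines are independent. It is not. If $e_b$ spans $L_b$ and the flag happens to start with $Y_1=\{\sum c_be_b:\sum c_b=0\}$, then no $L_b$ lies in $Y_1$, and all lines have level $0$. But a common level gives something new: it links the lines to each other. Fix $b_0\in Q$ and $0\ne e_0\in L_{b_0}$. For $b\in Q$ the map $L_b\to Y_i/Y_{i+1}$ is an isomorphism of one-dimensional spaces. So there is a unique $e_b\in L_b$ with $e_b-e_0\in Y_{i+1}$, equivalently with $e_b-e_0\in D(U;w_{i+1})$, and $e_b\ne0$. Thus $b\mapsto e_b$ is given on $Q$ by a fixed formula.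

To see where this leads, take $\ell=2$ and a coset $\{b,b+z\}\subseteq Q$. The vectors $\omega_b=e_b-e_{b+z}$ and $\omega_{b+z}=e_{b+z}-e_b$ are negatives of each other. They have the same level, and their residues there have opposite signs, which differ because $p$ is odd. So a residue class of $\omega$ picks at most one element from $\{b,b+z\}$: it is a definable set disjoint from its translate by $z$. The next step does this for all $\ell$.

**Step 2: for suitable $z$, a dense definable set that is far from its translate by $z$.** For $z\in W\setminus0$ let $X_z=\{b\in W:b+\langle z\rangle\subseteq Q\}$, and for $b\in X_z$ put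
$$\omega_b=e_b-e_{b+z}\ne0,\qquad\tau_z(b)=\max\{j:\omega_b\in Y_j\}<n.$$
Here $\omega_b\ne0$ by independence of the lines. Put $\eta=\rho_1/\ell$, and suppose $\delta(Q,Q+z)\le\eta$. By (2) at most $\frac\eta2|W|$ cosets of $\langle z\rangle$ are split by $Q$, so
$$|X_z|\ge|Q|-\ell\cdot\tfrac\eta2|W|\ge\tfrac{\rho_1}2|W|.$$

We apply Lemma 7.2 to $X_z,\tau_z$ with $\rho=\rho_1/2$. To check the VC-dimensions, introduce two formulas:

* $\xi(b;z,w,w')$: for $0\le k<\ell$, $L_{b+kz}\subseteq D(U;w)$ and $L_{b+kz}\not\subseteq D(U;w')$;
* $\vartheta(b;z,w',e,f,w'')$: there are $g\in L_b$, $g'\in L_{b+z}$ with $g-e,\ g'-e\in D(U;w')$ and $g-g'-f\in D(U;w'')$.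

For $b\in W$, $b\in X_z$ is expressed by $\xi(b;z,w_i,w_{i+1})$. For $b\in X_z$ and any $w$, $\omega_b\in D(U;w)$ is expressed by $\vartheta(b;z,w_{i+1},e_0,0,w)$, because $g=e_b$ and $g'=e_{b+z}$ are forced. For $u\in W$, the sets of Lemma 7.2 are
$$T_u=\{b\in X_z:b+u\in X_z,\ \omega_{b+u}\in D(U;w_{\tau_z(b)+1})\},$$
$$T_u+u=\{b\in X_z:b-u\in X_z,\ \omega_{b-u}\notin D(U;w_{\tau_z(b)})\}.$$
By the attached-parameter observation, with $w_{\tau_z(b)+1}$ or $w_{\tau_z(b)}$ attached to $b$, both families have VC-dimension $\le d$; here $u,z,w_i,w_{i+1},e_0$ are parameters of fixed formulas. The same holds for $\{X_z+u\}_u$. Hence there are a constant $\rho_2>0$ and a $j$ with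
$$|\{b\in X_z:\tau_z(b)=j\}|\ge\rho_2|W|.$$
For these $b$, $\omega_b$ has nonzero image in $Y_j/Y_{j+1}\cong\mathbb F_p$. By pigeonhole there is $b_1$ among them such that
$$P_z=\{b\in X_z:\omega_b-\omega_{b_1}\in D(U;w_{j+1})\}$$
satisfies $|P_z|\ge\rho_3|W|$, with $\rho_3=\rho_2/(p-1)$ and $\omega_{b_1}\in Y_j\setminus Y_{j+1}$. Since $\omega_b-\omega_{b_1}\in Y$, membership in $P_z$ means $\omega_b\equiv\omega_{b_1}\pmod{Y_{j+1}}$.

*$P_z$ contains no coset $K$ of $\langle z\rangle$.* If $K\subseteq P_z$, then $\sum_{b\in K}\omega_b=0$ by telescoping, as $K$ is the cycle $b,b+z,\dots,b+(\ell-1)z$. On the other hand $\omega_b\equiv\omega_{b_1}\pmod{Y_{j+1}}$ for all $b\in K$. So $\ell\,\omega_{b_1}\in Y_{j+1}$. Since $\ell\ne p$, $\omega_{b_1}\in Y_{j+1}$, a contradiction. This is where the two characteristics clash.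

So every coset meeting $P_z$ is split by $P_z$, and at least $|P_z|/\ell$ cosets meet it. By (2),
$$\delta(P_z,P_z+z)\ \ge\ \frac2\ell\cdot\frac{|P_z|}{|W|}\ \ge\ \frac{2\rho_3}\ell. \tag{3}$$

**Step 3: choose $z$ before $P_z$.** We want a $z$ that hardly moves $P_z$. But $P_z$ is built from $z$, through $X_z$, $\omega$, $j$ and $b_1$; finding a small displacement of one given $P_z$ would produce some other $z'$, which says nothing about (3). The way out is to put all candidates for $P_z$ into one family, described without $z$, and to find a $z$ that moves no member of it much. Let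
$$\Pi(b;v,z,w,w',e,f,w'')\ :=\ \xi(b-v;z,w,w')\wedge\vartheta(b-v;z,w',e,f,w''),$$
and let $\mathcal P$ be the family of all sets $W\cap\Pi(E;\pi)$, with $\pi$ ranging over all parameters from $\mathcal M$. It has VC-dimension $\le d$ and is closed under translation by $W$ (change $v$). It contains every $P_z$ from Step 2, via $\pi=(0,z,w_i,w_{i+1},e_0,\omega_{b_1},w_{j+1})$. The family $\mathcal Q=\{Q+v:v\in W\}$ is also closed under translation and has VC-dimension $\le d$.

Let $K_0$ be the constant of Lemma 9.1 for $d$, $\eta_1=\eta$, $\eta_2=\rho_3/\ell$. It does not depend on $W$, so, $E$ being infinite, we may take $W$ with $|W|>K_0$. Lemma 9.1, applied to $\mathcal F_1=\mathcal Q$ and $\mathcal F_2=\mathcal P$, gives $z\in W\setminus0$ with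
$$\delta(Q,Q+z)\le\eta\qquad\text{and}\qquad\delta(S,S+z)\le\frac{\rho_3}\ell\ \text{ for all }S\in\mathcal P.$$
By the first inequality Step 2 applies to this $z$ and produces $P_z\in\mathcal P$ satisfying (3). Taking $S=P_z$ in the second gives $\delta(P_z,P_z+z)\le\rho_3/\ell$, which contradicts (3). This proves Theorem B, and with Sections 5 and 6, Theorem A. $\blacksquare$
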